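\title{Local cohomology supported in symmetric determinantal varieties of odd corank}


\begin{abstract}
Let $S$ be the coordinate ring of the space of complex symmetric $n\times n$ matrices and $\overline O_p$ the variety of matrices of rank at most $p$. When $n-p$ is odd, the local cohomology modules $H^i_{\overline O_p}(S)$ are in general not semisimple $\mathcal D$-modules. We show that they are always direct sums of the indecomposable modules $Q_s$ obtained as quotients of the localization $S_{\operatorname{sdet}}$ at the symmetric determinant, and we determine all multiplicities. The proof embeds the perverse cohomology sheaves of the constant sheaf on $\overline O_p$ into copies of the top one by means of cohomology classes of the open orbit, and checks injectivity by Poincar\'e duality on a manifold of real positive semidefinite matrices.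
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $V$ be a complex vector space of dimension $n$, let $X=\operatorname{Sym}^2V^\vee$ be the space of symmetric $n\times n$ matrices, and let $S=\operatorname{Sym}(\operatorname{Sym}^2V)$ be its coordinate ring. The group $G=\operatorname{GL}(V)$ acts on $X$ by $g\cdot x=(g^{-1})^Tx\,g^{-1}$. Its orbits are the sets $O_p$ of matrices of rank $p$, $0\le p\le n$, and
\[
Z_p=\overline O_p=\{x\in X:\operatorname{rank}x\le p\},\qquad Z_{-1}=\emptyset .
\]
Put $N=\dim X=\binom{n+1}2$, $c_p=\operatorname{codim}_XO_p=\binom{n-p+1}2$ and $d_p=\dim O_p=N-c_p=p(n-p)+\binom{p+1}2$.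

Let $\mathcal D$ be the ring of differential operators on $X$. The local cohomology modules $H^i_{Z_p}(S)$ are $G$-equivariant $\mathcal D$-modules. They vanish for $i<c_p$, and also for $i>c_p$ if $Z_p$ is smooth. They have finite length, with simple equivariant composition factors, and the question treated here is how these factors are put together.

We study the case $n-p$ odd, where the relevant modules are obtained from powers of the symmetric determinant $\operatorname{sdet}\in S$. We write $\mathbb S_\lambda V$ for the irreducible representation of highest weight $\lambda\in\mathbb Z^n_{\operatorname{dom}}$, with the conventions $\lambda_i=+\infty$ for $i\le 0$ and $\lambda_i=-\infty$ for $i>n$. For $0\le p\le n+1$ with $n-p$ odd put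
\[
\mathcal C(p)=\{\lambda\in\mathbb Z^n_{\operatorname{dom}}:\ \lambda_i\text{ even for }1\le i\le n,\ \ \lambda_{p-1}\ge p-n-1\ge\lambda_{p+1}\},
\]
where inequalities involving an index outside $1,\dots ,n$ are vacuous. The following facts are known and are our starting point (for all $p$ with $n-p$ odd in the indicated range).
\begin{itemize}
\item[(F1)] For $0\le p\le n-1$ there is a simple $G$-equivariant $\mathcal D$-module $D_p$ supported on $Z_p$ with $D_p=\bigoplus_{\lambda\in\mathcal C(p)}\mathbb S_\lambda V$ as a representation. The same formula holds for $D_{n+1}:=S$.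
\item[(F2)] Put
\[
Q_{n+1}=S_{\operatorname{sdet}},\qquad Q_p=S_{\operatorname{sdet}}\big/\big\langle\operatorname{sdet}^{(p-n+1)/2}\big\rangle\quad(0\le p\le n-1),
\]
where $\langle f\rangle$ is the $\mathcal D$-submodule generated by $f$, and $Q_s=0$ for $s<0$. The $Q_p$ with $p\ge 0$ are indecomposable, and there are exact sequences $0\to D_p\to Q_p\to Q_{p-2}\to0$, non-split for $p\ge2$. In particular $Q_p\cong D_p$ for $p\in\{0,1\}$.
\item[(F3)] $H^{c_p}_{Z_p}(S)\cong Q_p$ for $0\le p\le n-1$.
\end{itemize}
Thus $Q_p$ has the composition factors $D_p,D_{p-2},\dots,D_e$, each once, where $e\in\{0,1\}$ and $e\equiv p\pmod 2$. For $p\ge2$ it is not semisimple. The first instance is the determinant hypersurface $p=n-1$ with $n=3$: the only nonzero module is $H^1_{Z_2}(S)=S_{\operatorname{sdet}}/S=Q_2$, a non-split extension of $D_0$ by $D_2$. At the other extreme, for $p=0$ only $H^N_{\{0\}}(S)=Q_0=D_0$ is nonzero. The following question is posed in \cite{LR}.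

\begin{quote}
\textbf{Question.} \emph{Let $0\le p<n$ with $n-p$ odd. Is every $H^i_{Z_p}(S)$ a direct sum of modules $Q_s$ with $0\le s\le p$, $s\equiv p\pmod2$?}
\end{quote}

Composition factors alone do not decide this. For instance, a summand $D_2$, or $D_2\oplus D_0$ in place of $Q_2$, has to be excluded. The answer is yes.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $0\le p<n$ with $n-p$ odd. Every $H^i_{Z_p}(S)$ is a quotient of a finite direct sum of copies of $Q_p$, and every such quotient is a direct sum of modules $Q_s$ with $0\le s\le p$ and $s\equiv p\pmod 2$.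
\end{theorem}

For $0\le b\le a$ let $\binom ab_t=\prod_{i=1}^b\frac{1-t^{a-b+i}}{1-t^i}$ be the Gaussian binomial coefficient. Put $\binom ab_t=0$ for $0\le a<b$, and $\binom{-1}0_t=1$. In the next statement $[Q_s]$ counts direct summands. Their numbers are well defined by the Krull--Schmidt theorem, as the $Q_s$ are indecomposable, of finite length and pairwise non-isomorphic.

\begin{theorem}\label{thm:B}
Let $0\le p<n$ with $n-p$ odd. Then
\[
\sum_i\big[H^i_{Z_p}(S)\big]q^i=\sum_{\substack{0\le s\le p\\ s\equiv p\,(2)}}[Q_s]\;q^{\binom{n-p+1}2+2(p-s)}\binom{(n-s-3)/2}{(p-s)/2}_{q^4}.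
\]
\end{theorem}

If $p\le n-3$, then $(n-s-3)/2\ge(p-s)/2\ge0$ for all $s$ in the sum, so every $Q_s$ occurs and the range in the question is sharp. For $p=n-3$ the Gaussian binomials are all $1$: for each $s$, the module $H^{6+2(p-s)}_{Z_p}(S)$ is $Q_s$, and all other local cohomology modules vanish. In general $H^i_{Z_p}(S)\ne0$ only for $i\equiv c_p\pmod4$, because $2(p-s)$ is divisible by $4$.

\subsection{How the proof goes}

\emph{Reduction to an embedding.} Each composition factor $D_s$ of $Q_p$ is marked by a one-dimensional representation, spanned by the image of a power of $\operatorname{sdet}$. This makes all $\mathcal D$-submodules of $Q_p^{\oplus m}$ explicit, and every quotient of $Q_p^{\oplus m}$ is a sum of modules $Q_s$ (Section~\ref{sec:quot}). So it suffices to present $H^{c_p+k}_{Z_p}(S)$ as a quotient of $Q_p^{\oplus m}$. Under Riemann--Hilbert and Verdier duality this module corresponds to $P_k={}^p\!H^{d_p-k}(\mathbb C_{Z_p})$, and by (F3) we must \emph{embed $P_k$ into copies of $P_0$}.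

\emph{Where the maps come from.} A class $\eta\in H^k(O_p)$ gives a map of degree $k$ on the extension by zero $J_p$ of $\mathbb C_{O_p}$, but not on $\mathbb C_{Z_p}$. The difference between $J_p$ and $\mathbb C_{Z_p}$ is $\mathbb C_{Z_{p-1}}$. We prove a parity theorem: the perverse constituents of $\mathbb C_{Z_p}$ have supports $Z_s$ with $s\equiv p\pmod2$ (Section~\ref{sec:parity}). So $\mathbb C_{Z_p}$ and $\mathbb C_{Z_{p-1}}$ have no constituents in common, and $\eta$ induces a map $\bar\eta:P_k\to P_0$ after all.

\emph{Why the maps are jointly injective.} If the common kernel has support $Z_s$, then a slice transverse to $O_s$ reduces us to a kernel that is a sum of skyscrapers at the origin. To see skyscrapers we need an exact functor on perverse sheaves that does not kill them. Taking stalks at $0$ is not exact, but relative cohomology of the pair $(X,\{\operatorname{tr}=1\})$ is (Section~\ref{sec:psi}). The hyperplane $\{\operatorname{tr}=1\}$ retracts, compatibly with rank, onto real positive semidefinite matrices of trace $1$ (Section~\ref{sec:real}).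 There $\bar\eta$ becomes a cup product, and injectivity becomes Poincar\'e duality. Section~\ref{sec:example} carries this out by hand for $n=5$, $p=2$; the general argument is in Section~\ref{sec:embed}.

\section{Quotients of sums of copies of $Q_p$}\label{sec:quot}

Fix $p$ with $0\le p\le n-1$ and $n-p$ odd, and $e\in\{0,1\}$ with $e\equiv p\pmod 2$. In this section $s,t$ are integers congruent to $p$ modulo $2$ with $e\le s,t\le n+1$. Put
\[
\omega_s=\big((s-n-1)^n\big),\qquad g_s=\operatorname{sdet}^{(s-n-1)/2}\in S_{\operatorname{sdet}} .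
\]
As $\operatorname{sdet}$ spans the representation $(\det V)^{\otimes2}$, the line $\mathbb Cg_s$ is the one-dimensional representation $\mathbb S_{\omega_s}V$. Moreover $g_{s+2}=\operatorname{sdet}\cdot g_s$.

\begin{lemma}\label{lem:marker}
$\omega_s\in\mathcal C(t)$ if and only if $t=s$.
\end{lemma}

\begin{proof}
The entries of $\omega_s$ are even since $n-s$ is odd, and $\omega_s\in\mathcal C(s)$ is immediate. If $t\ge s+2$, then $1\le t-1\le n$, and the condition $\lambda_{t-1}\ge t-n-1$ fails because $s-n-1<t-n-1$. If $t\le s-2$, then $1\le t+1\le n$, and $\lambda_{t+1}\le t-n-1$ fails because $s-n-1>t-n-1$.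
\end{proof}

Let $M_s=\mathcal Dg_s\subset S_{\operatorname{sdet}}$. Then $M_{s+2}\subset M_s$, and by definition
\begin{equation}\label{eq:QasM}
Q_{s-2}=S_{\operatorname{sdet}}/M_s\quad(s\ge2),\qquad\text{in particular } Q_p=S_{\operatorname{sdet}}/M_{p+2}.
\end{equation}
For $e\le s\le p$ let $f_s\in Q_p$ be the image of $g_s$ and $N_s=\mathcal Df_s=M_s/M_{p+2}$. The $N_s$ decrease as $s$ increases.

\begin{lemma}\label{lem:chain}
Let $e\le s\le p$. The $\omega_s$-isotypic component of $Q_p$ is the line $\mathbb Cf_s\neq0$, and $Q_p/N_s\cong Q_{s-2}$ (which is $0$ for $s=e$).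
\end{lemma}

\begin{proof}
By (F2), $S_{\operatorname{sdet}}=Q_{n+1}$ has composition factors $D_{n+1},D_{n-1},\dots,D_e$, and $Q_p$ has $D_p,\dots,D_e$. By (F1) and Lemma~\ref{lem:marker} the representation $\mathbb S_{\omega_s}V$ occurs exactly once in each of the two modules, namely in $D_s$. In $S_{\operatorname{sdet}}$ it is $\mathbb Cg_s$. Since $S_{\operatorname{sdet}}\to Q_p$ is a surjection of completely reducible representations, it maps $\mathbb Cg_s$ onto the $\omega_s$-isotypic component of $Q_p$, which is a line. This is the first assertion.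

For $s\ge2$ we have $Q_p/N_s=S_{\operatorname{sdet}}/M_s=Q_{s-2}$. For $s=e$ apply the first assertion with $Q_e=S_{\operatorname{sdet}}/M_{e+2}$ in place of $Q_p$: the image of $g_e$ in the simple module $Q_e\cong D_e$ is nonzero, so $M_e+M_{e+2}=S_{\operatorname{sdet}}$. As $M_{e+2}\subset M_e$, we get $M_e=S_{\operatorname{sdet}}$ and $Q_p/N_e=0$.
\end{proof}

\begin{proposition}\label{prop:quot}
Let $W$ be a finite-dimensional vector space and $L\subset Q_p\otimes W$ a $\mathcal D$-submodule. Then $(Q_p\otimes W)/L$ is a direct sum of modules $Q_s$ with $0\le s\le p$, $s\equiv p\pmod2$.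
\end{proposition}

\begin{proof}
Regard $W$ as a trivial representation. The action of $\mathfrak{gl}(V)$ on $Q_p\otimes W$ comes from a map $\mathfrak{gl}(V)\to\mathcal D$, and $G$ is connected, so $L$ is $G$-stable. Put
\[
L_s=\{w\in W: f_s\otimes w\in L\}\qquad(e\le s\le p).
\]
From $f_{s+2}=\operatorname{sdet}f_s$ we get $L_e\subset L_{e+2}\subset\dots\subset L_p\subset W$. Let $L'=\sum_sN_s\otimes L_s\subset L$. If $L\ne L'$, then $L/L'$ has a composition factor $D_s$ with $e\le s\le p$, so $\omega_s$ occurs in $L/L'$. But by Lemma~\ref{lem:chain} the $\omega_s$-isotypic component of $L$ is $L\cap(f_s\otimes W)=f_s\otimes L_s\subset L'$, a contradiction. So $L=L'$.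

Choose a basis of $W$ adapted to the flag $(L_s)$. For a basis vector $w$ let $s(w)$ be the least $s$ with $w\in L_s$, and $s(w)=\infty$, $N_\infty=0$ if there is none. Since the $N_s$ decrease, $L=\bigoplus_wN_{s(w)}\otimes w$, so $(Q_p\otimes W)/L\cong\bigoplus_wQ_p/N_{s(w)}$. By Lemma~\ref{lem:chain} each summand is some $Q_{s(w)-2}$ or $Q_p$.
\end{proof}

This proves the second half of Theorem~\ref{thm:A}.

\section{Perverse sheaves and slices}\label{sec:perv}

\subsection{Translation}\label{subsec:translation}

Complexes of sheaves are bounded complexes of $\mathbb C$-vector spaces with constructible cohomology in the classical topology. $\mathbb D$ is Verdier duality, ${}^p\!H^i$ is perverse cohomology, and $\delta_0$ is the skyscraper $\mathbb C$ at the origin. A complex is \emph{orbit-constructible} if its cohomology sheaves are of finite rank and locally constant on the $G$-orbits. The orbits form a Whitney stratification: for each pair of orbits, Whitney's conditions hold at a generic point of the smaller one, hence everywhere by homogeneity.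 So orbit-constructible complexes are stable under perverse truncation. Such an $F$ lies in ${}^pD^{\le0}$ if and only if $H^i(F)|_{O_s}=0$ for all $s$ and all $i>-d_s$, and in ${}^pD^{\ge0}$ if and only if $\mathbb DF\in{}^pD^{\le0}$. \emph{Constituent} means composition factor.

The de Rham functor, normalized by $DR(S)=\mathbb C_X[N]$, is an equivalence from regular holonomic $\mathcal D$-modules to perverse sheaves. Equivariant coherent modules on a space with finitely many orbits are regular holonomic. It turns local cohomology into $R\Gamma_{Z_p}$, so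
\[
DR(R\Gamma_{Z_p}S)=R\Gamma_{Z_p}\mathbb C_X[N]=\mathbb D(\mathbb C_{Z_p}[N])=\mathbb D(\mathbb C_{Z_p})[-N].
\]
Since $\mathbb C_{Z_p}\in{}^pD^{\le d_p}$, it is convenient to count perverse degrees downward from $d_p$. Put
\[
P_k^{n,p}={}^p\!H^{d_p-k}(\mathbb C_{Z_p}),\qquad\text{so that } P_k^{n,p}=0\text{ for }k<0 .
\]
Taking ${}^p\!H^{c_p+k}$ of the previous display and using $N-(c_p+k)=d_p-k$ gives
\begin{equation}\label{eq:RH}
DR\big(H^{c_p+k}_{Z_p}(S)\big)=\mathbb D\big(P_k^{n,p}\big).
\end{equation}
By (F3), $DR(Q_p)\cong\mathbb D(P_0^{n,p})$ for $n-p$ odd.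

Let $j_p:O_p\hookrightarrow X$ be the inclusion, $J_p=j_{p!}\mathbb C_{O_p}$, and $R_k^{n,p}={}^p\!H^{d_p-k}(J_p)$. There is a triangle
\begin{equation}\label{eq:triangle}
J_p\to\mathbb C_{Z_p}\to\mathbb C_{Z_{p-1}}\to .
\end{equation}
A class $\eta\in H^k(O_p;\mathbb C)=\operatorname{Hom}(\mathbb C_{O_p},\mathbb C_{O_p}[k])$ induces $j_{p!}\eta:J_p\to J_p[k]$, again denoted $\eta$, and therefore a map ${}^p\!H^{d_p-k}(\eta):R_k^{n,p}\to R_0^{n,p}$.

\subsection{Equivariance}

Let $\mathrm{act},\mathrm{pr}:G\times X\to X$ be the action and the projection. A perverse sheaf $K$ on $X$ is \emph{equivariant} if there is an isomorphism $\theta:\mathrm{act}^*K\to\mathrm{pr}^*K$ that is the identity on $\{1\}\times X$. As $\mathrm{pr}$ is smooth with connected fibers, $\mathrm{pr}^*[\dim G]$ is exact and fully faithful on perverse sheaves, and its essential image is stable under subobjects and quotients. In particular a morphism $\mathrm{pr}^*K\to\mathrm{pr}^*K'$ is determined by its restriction to $\{1\}\times X$. Three consequences follow.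
\begin{itemize}
\item[(E1)] $\theta$ is unique: two choices differ by an automorphism of $\mathrm{pr}^*K$ that is the identity on $\{1\}\times X$.
\item[(E2)] Every morphism $K\to K'$ of equivariant perverse sheaves is compatible with the structures: the two maps $\mathrm{act}^*K\to\mathrm{pr}^*K'$ to be compared agree on $\{1\}\times X$.
\item[(E3)] Subquotients of $K$ are equivariant: for $K'\subset K$ the subobject $\theta(\mathrm{act}^*K')$ of $\mathrm{pr}^*K$ is of the form $\mathrm{pr}^*K''$, and restricting to $\{1\}\times X$ gives $K''=K'$. Quotients follow.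
\end{itemize}
For $F=\mathbb C_{Z_p}$ and $F=J_p$ there is an evident isomorphism $\mathrm{act}^*F=\mathrm{pr}^*F$ that is the identity on $\{1\}\times X$. Since $\mathrm{act}^*[\dim G]$ and $\mathrm{pr}^*[\dim G]$ are $t$-exact, it induces such isomorphisms on perverse cohomology, and all $P_k^{n,p}$ and $R_k^{n,p}$ are equivariant. The support of a nonzero equivariant perverse sheaf is some $Z_s$, since the $Z_s$ form a chain. The simple equivariant ones are the intersection complexes $IC(Z_s,\mathcal L)$ of irreducible equivariant local systems $\mathcal L$ on $O_s$.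

\subsection{Slices}\label{subsec:slices}

To study an equivariant sheaf along $O_s$ we restrict it to
\[
\iota_s:T_s=\{\operatorname{diag}(I_s,x'')\}\hookrightarrow X,\qquad T_s\cong\operatorname{Sym}_{n-s}(\mathbb C),
\]
and write $\sigma_s=\iota_s^*[-d_s]$. A superscript $(n)$ indicates the matrix size when it matters.

\begin{lemma}\label{lem:slice}
\begin{itemize}
\item[(i)] $\sigma_s$ is an exact functor from equivariant perverse sheaves on $X$ to perverse sheaves on $T_s$. If the perverse cohomology sheaves of $F$ are equivariant, then $\sigma_s({}^p\!H^i(F))={}^p\!H^{i-d_s}(\iota_s^*F)$, naturally in $F$, also for morphisms $F\to F'[k]$ and for long exact sequences of triangles.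
\item[(ii)] For $s\le p$, $\iota_s^*$ carries \eqref{eq:triangle} for $(n,p)$ to \eqref{eq:triangle} for $(n-s,p-s)$ and $\eta\in H^k(O_p)$ to its restriction to $T_s\cap O_p=O_{p-s}^{(n-s)}$. Moreover $\sigma_sP_k^{n,p}=P_k^{n-s,p-s}$ and $\sigma_sR_k^{n,p}=R_k^{n-s,p-s}$.
\item[(iii)] If $K$ is equivariant perverse with support exactly $Z_s$, then $\sigma_sK\cong\delta_0^{\oplus m}$ with $m>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The map $a:G\times T_s\to X$, $(g,x)\mapsto g\cdot x$, is smooth of relative dimension $\dim G-d_s$. By equivariance we check this at $(1,x)$ with $x=\operatorname{diag}(I_s,x'')$. The tangent space of the orbit of $x$ is $\{b^Tx+xb\}$. For $b=\begin{pmatrix}\alpha&\beta\\0&0\end{pmatrix}$ we get $b^Tx+xb=\begin{pmatrix}\alpha+\alpha^T&\beta\\\beta^T&0\end{pmatrix}$, so all symmetric matrices with zero lower right block occur, and $T_s$ supplies the lower right block. Finally $N-\dim T_s=N-\binom{n-s+1}2=d_s$.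

Let $K$ be equivariant perverse. Restricting $\theta$ to $G\times T_s$ gives $a^*K\cong\mathrm{pr}_2^*\iota_s^*K$, so $\mathrm{pr}_2^*(\sigma_sK)[\dim G]\cong a^*K[\dim G-d_s]$ is perverse. As $\mathrm{pr}_2^*[\dim G]$ is $t$-exact and conservative, $\sigma_sK$ is perverse. Hence $\sigma_s$ is exact on equivariant perverse sheaves. If the perverse cohomology sheaves of $F$ are equivariant, then $\sigma_s$ carries the perverse truncation triangles of $F$ to perverse truncation triangles of $\sigma_sF$. The rest of (i) follows.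

(ii) $T_s\cap O_t\cong O_{t-s}^{(n-s)}$, because $\operatorname{rank}\operatorname{diag}(I_s,x'')=s+\operatorname{rank}x''$. The first sentence is then base change for $j_{p!}$. The second follows from (i) and $d_p^{(n)}-d_s^{(n)}=\binom{n-s+1}2-\binom{n-p+1}2=d_{p-s}^{(n-s)}$.

(iii) $T_s\cap Z_s$ is the single point $\operatorname{diag}(I_s,0)$, the origin of $\operatorname{Sym}_{n-s}(\mathbb C)$, so $\sigma_sK\cong\delta_0^{\oplus m}$. On the connected manifold $O_s$, $K$ is a nonzero local system placed in degree $-d_s$, whence $m>0$.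
\end{proof}

\section{An exact functor that detects skyscrapers}\label{sec:psi}

By Lemma~\ref{lem:slice}(iii), questions about supports come down to skyscrapers at the origin. Let $\ell=\operatorname{tr}:X\to\mathbb C$ and $X_1=\ell^{-1}(1)$. For orbit-constructible $F$ put
\[
\Psi^i(F)=H^i(X,X_1;F),
\]
the cohomology of $\operatorname{cone}(R\Gamma(X,F)\to R\Gamma(X_1,F))[-1]$. This is a cohomological functor.

\begin{proposition}\label{prop:psi}
If $K$ is perverse and orbit-constructible, then $\Psi^i(K)=0$ for $i\ne0$. Hence $\Psi^0$ is exact on such $K$, and $\Psi^i(F)=\Psi^0({}^p\!H^i(F))$ naturally in $F$, also for morphisms $F\to F'[k]$. Moreover $\Psi^0(\delta_0)=\mathbb C$.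
\end{proposition}

The idea is that orbits are conical, so that $X_1$ behaves like a Milnor fiber of $\ell$ at the origin and $\Psi$ computes vanishing cycles. Recall that for a holomorphic function $f$ the complex $\varphi_fF$ on $f^{-1}(0)$ is the cone of $F|_{f^{-1}(0)}\to\psi_fF$, that $(\psi_fF)_x=R\Gamma(B_\epsilon(x)\cap f^{-1}(\delta),F)$ for $0<\delta\ll\epsilon\ll1$, and that $\varphi_f[-1]$ preserves perversity.

\begin{proof}
\emph{Transversality.} Let $0\ne x\in O_s$. The tangent space of $O_s$ at $x$ is $\{b^Tx+xb\}$, and $\operatorname{tr}(b^Tx+xb)=2\operatorname{tr}(xb)$ is nonzero for $b=\bar x^T$. So $\ell|_{O_s}$ is submersive at every $x\ne0$, and the hyperplanes $\ell^{-1}(\delta)$ with $\delta\neq0$ are transverse to all orbits.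

\emph{Homotheties.} For $c>0$ let $m_c(x)=cx$, and let $\mu:\mathbb R_{>0}\times X\to X$, $\mu(c,x)=cx$. Orbits are stable under $m_c$, so the cohomology sheaves of $\mu^*F$ are locally constant along the contractible fibers of $\mathrm{pr}_2$. Hence $\mu^*F\cong\mathrm{pr}_2^*R\mathrm{pr}_{2*}\mu^*F$. Restricting to $\{c\}\times X$ and $\{1\}\times X$ gives $m_c^*F\cong F$. As $m_\delta(X_1)=\ell^{-1}(\delta)$, it follows that $\Psi^i(F)\cong H^i(X,\ell^{-1}(\delta);F)$ for every $\delta>0$.

\emph{Restriction to balls.} Let $\rho(x)=|x|^2$ and $B_R=\{\rho<R^2\}$. On every orbit other than $\{0\}$, $\rho$ is submersive in the radial direction, so Thom's first isotopy lemma gives $R\Gamma(X,F)=R\Gamma(B_\epsilon,F)=F_0$ for all $\epsilon>0$. By transversality the sets $O_s\cap X_1$ form a Whitney stratification of $X_1$. On each of these semialgebraic manifolds the critical values of $\rho$ form a semialgebraic set of measure $0$, hence a finite set. So there is $R_0$, independent of $F$, such that $\rho$ is a proper stratified submersion on $X_1\cap\{\rho>R_0^2\}$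 over $(R_0^2,\infty)$. By Thom's lemma $R\Gamma(X_1,F)\to R\Gamma(X_1\cap B_R,F)$ is an isomorphism for $R>R_0$. Applying this to $m_\delta^*F$, we see that $R\Gamma(\ell^{-1}(\delta),F)\to R\Gamma(\ell^{-1}(\delta)\cap B_\epsilon,F)$ is an isomorphism whenever $\epsilon/\delta>R_0$. For $0<\delta\ll\epsilon\ll1$ the target is $(\psi_\ell F)_0$. Therefore
\[
\Psi^i(F)\cong H^i\big((\varphi_\ell F[-1])_0\big).
\]

\emph{Conclusion.} Near a point $x\ne0$ of $\ell^{-1}(0)$, $\ell$ is a stratified submersion, so $\varphi_\ell F$ vanishes there. Thus for $K$ perverse, $\varphi_\ell K[-1]$ is perverse and supported at $0$, hence concentrated in degree $0$. This proves the vanishing, and exactness of $\Psi^0$ follows from long exact sequences. For general $F$, the vanishing gives $\Psi^{i-1}({}^p\tau^{>i}F)=\Psi^i({}^p\tau^{>i}F)=0$ and $\Psi^i({}^p\tau^{<i}F)=\Psi^{i+1}({}^p\tau^{<i}F)=0$, so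
\[
\Psi^i(F)\cong\Psi^i({}^p\tau^{\le i}F)\cong\Psi^i({}^p\!H^i(F)[-i])=\Psi^0({}^p\!H^i(F)),
\]
and all maps are natural. Finally $0\notin X_1$, so $H^i(X,X_1;\delta_0)$ is $\mathbb C$ for $i=0$ and $0$ otherwise.
\end{proof}

\paragraph{The action of the orthogonal group.} The group $\mathrm O(n)\subset G$ acts by $\tau\cdot x=\tau x\tau^T$ and preserves $\ell$. For $K$ equivariant perverse, restricting $\theta$ to $\{\tau\}\times X$ gives $\theta_\tau:\tau^*K\to K$, and with it an automorphism of $\Psi^0(K)$, natural in $K$ by (E2). On $\Psi^0({}^p\!H^i(\mathbb C_{Z_p}))=\Psi^i(\mathbb C_{Z_p})=H^i(Z_p,Z_p\cap X_1;\mathbb C)$ it is pullback by the homeomorphism $\tau$, because by (E1) the equivariant structure is the one induced from $\mathbb C_{Z_p}$. If $\delta_0$ is a constituent of $K$, its equivariant structure is an automorphism of the constant sheaf on $G$ that is $1$ at $1\in G$. As $G$ is connected, it is $1$ everywhere. So \emph{every $\tau\in\mathrm O(n)$, even of determinant $-1$, acts trivially on the subquotient $\Psi^0(\delta_0)$ of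 $\Psi^0(K)$}. This is the source of the parity theorem in Section~\ref{sec:parity}.

\section{Real positive semidefinite matrices}\label{sec:real}

We now compute $\Psi^i(\mathbb C_{Z_p})$ and $\Psi^i(J_p)$. Let $\Sigma_p$ be the compact set of real positive semidefinite $n\times n$ matrices of trace $1$ and rank at most $p$, and $\Sigma_p^\circ=\Sigma_p\setminus\Sigma_{p-1}$.

\subsection{The retraction}

A real symmetric matrix is positive semidefinite if and only if it is $B^TB$ with $B$ real. A complex symmetric $x$ can be written $A^TA$ with $A$ complex, and one would like to shrink the imaginary part of $A$. For this $A$ should be unique up to $\mathrm O(n)$ and bounded in terms of $x$. The condition that $AA^*$ be real achieves both.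

\begin{lemma}\label{lem:retract}
There is an $\mathrm O(n)$-equivariant deformation retraction $(h_t)_{1\ge t\ge0}$ of $X_1$ onto $\Sigma_n$ with $h_t(Z_p\cap X_1)\subset Z_p\cap X_1$ for all $p$ and $t$. Hence $Z_p\cap X_1$ deformation retracts onto $\Sigma_p$.
\end{lemma}

\begin{proof}
Let $\mathcal M=\{A\in\mathrm{Mat}_n(\mathbb C):AA^*\text{ is real}\}$ and $\pi:\mathcal M\to X$, $\pi(A)=A^TA$. Left multiplication by $\mathrm O(n)$ preserves $\mathcal M$ and $\pi$.

\emph{(1) $\pi$ is surjective.} Takagi's factorization gives $x=W^TDW$ with $W$ unitary and $D\ge0$ diagonal. Take $A=D^{1/2}W$, for which $AA^*=D$.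

\emph{(2) $\pi$ is proper, and $\operatorname{rank}A=\operatorname{rank}\pi(A)$.} Let $A\in\mathcal M$. As $AA^*$ is real symmetric, after left multiplication by an element of $\mathrm O(n)$ we have $AA^*=D$ diagonal. By polar decomposition $A=D^{1/2}W$ with $W$ unitary, and $x=A^TA=W^TDW$. So the entries of $D$ are the singular values of $x$, the ranks agree, and $|A|^2=\operatorname{tr}D$ is the sum of the singular values of $x$. As $\mathcal M$ is closed, $\pi$ is proper.

\emph{(3) The fibers of $\pi$ are left $\mathrm O(n)$-orbits.} Let $A^TA=A'^TA'=x$ have rank $s$. After left multiplications by $\mathrm O(n)$ both have the form in (2) with the same ordered $D$. Discarding zero rows, $A=D^{1/2}W$ and $A'=D^{1/2}W'$ with $D>0$ of size $s$ and $W,W'$ of size $s\times n$ with orthonormal rows. The rows of $W$, and those of $W'$, span the row space of $x$, so $W'=TW$ with $T\in\mathrm U(s)$. From $W^TT^TDTW=W^TDW$ we get $T^TDT=D$, because $WW^*=I$ and $\overline WW^T=I$. Thus $DT=\overline TD$, that is, $d_iT_{ij}=\overline{T_{ij}}\,d_j$. Taking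 absolute values, $T_{ij}=0$ unless $d_i=d_j$, and then $T_{ij}$ is real. So $T\in\mathrm O(s)$ commutes with $D$, and $A'=TA$. With the zero rows restored, $A'=\operatorname{diag}(T,I_{n-s})A$.

\emph{The retraction.} Write $A=B+iC$ with $B,C$ real. Then $AA^*=BB^T+CC^T+i(CB^T-BC^T)$, so $A\in\mathcal M$ if and only if $CB^T=BC^T$. Also $\operatorname{tr}A^TA=1$ if and only if $|B|^2-|C|^2=1$ and $\operatorname{tr}B^TC=0$. For such $A\in\mathcal M$ we have $B\ne0$, and we put
\[
A_t=\frac{\sqrt{1+t^2|C|^2}}{|B|}\,B+itC .
\]
Rescaling $B$ and $C$ by real numbers preserves $CB^T=BC^T$ and $\operatorname{tr}B^TC=0$, and the factors are chosen so that $\operatorname{tr}A_t^TA_t=1$. So $A_t\in\mathcal M$. Clearly $A_1=A$, and $A\mapsto A_t$ commutes with left and right multiplication by $\mathrm O(n)$. By (1) and (3), $h_t(A^TA)=A_t^TA_t$ is well defined on $X_1$. It is jointly continuous, since $\pi\times\mathrm{id}_{[0,1]}$ is a proper surjection and hence a quotient map. It is $\mathrm O(n)$-equivariant, as $\tau x\tau^T$ corresponds to $A\tau^T$. We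 have $h_0(A^TA)=B^TB/|B|^2\in\Sigma_n$, and $h_t$ is the identity on $\Sigma_n$, where $A$ may be chosen real.

\emph{Rank.} The matrix $AA^*$ is real positive semidefinite of rank $\operatorname{rank}A$, and $v^TAA^*v=|A^Tv|^2$ for $v\in\mathbb R^n$. Hence
\[
n-\operatorname{rank}A=\dim\{v\in\mathbb R^n:\ B^Tv=0=C^Tv\}.
\]
The same holds for $A_t\in\mathcal M$, and passing from $(B,C)$ to real multiples, with nonzero factor or not, can only enlarge the space on the right. So $\operatorname{rank}A_t\le\operatorname{rank}A$, and by (2) $h_t$ preserves each $Z_p\cap X_1$.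
\end{proof}

Let $p\ge1$. The cone $Z_p$ is contractible, so
\begin{equation}\label{eq:psiZ}
\Psi^0(P_k^{n,p})=\Psi^{d_p-k}(\mathbb C_{Z_p})=\tilde H^{d_p-k-1}(\Sigma_p;\mathbb C),
\end{equation}
compatibly with $\mathrm O(n)$. For $J_p$ we have $H^*(X;J_p)=H^*(Z_p,Z_{p-1};\mathbb C)=0$, as both spaces are contractible. Hence $\Psi^i(J_p)=H^{i-1}(X_1;J_p)=H^{i-1}(Z_p\cap X_1,Z_{p-1}\cap X_1;\mathbb C)$. By Lemma~\ref{lem:retract} for $p$ and $p-1$ and the five lemma, restriction to $\Sigma_p$ is an isomorphism onto $H^{i-1}(\Sigma_p;J_p|_{\Sigma_p})=H^{i-1}(\Sigma_p,\Sigma_{p-1};\mathbb C)$, that is,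
\begin{equation}\label{eq:psiJ}
\Psi^0(R_k^{n,p})=\Psi^{d_p-k}(J_p)\cong H_c^{d_p-1-k}(\Sigma_p^\circ;\mathbb C).
\end{equation}
By base change, $j_{p!}\eta$ restricted to $\Sigma_p$ is the extension by zero of $\eta|_{\Sigma_p^\circ}$. So under \eqref{eq:psiJ} the map $\Psi^0(R_k^{n,p})\to\Psi^0(R_0^{n,p})$ induced by $\eta\in H^k(O_p)$ is, up to sign, the cup product
\begin{equation}\label{eq:cup}
\eta|_{\Sigma_p^\circ}\cup:\ H_c^{d_p-1-k}(\Sigma_p^\circ;\mathbb C)\to H_c^{d_p-1}(\Sigma_p^\circ;\mathbb C).
\end{equation}

\subsection{The open strata}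

For $0<p<n$ let $\Lambda$ be the tautological rank $p$ bundle on the real Grassmannian $\mathrm{Gr}_p(\mathbb R^n)$, and write $\Lambda$ also for its pullback to $\Sigma_p^\circ$ under $x\mapsto\operatorname{im}x$.

\begin{lemma}\label{lem:open}
Let $0<p<n$.
\begin{itemize}
\item[(i)] $\Sigma_p^\circ$ is diffeomorphic over $\mathrm{Gr}_p(\mathbb R^n)$ to the vector bundle $\operatorname{Sym}^2_0\Lambda$ of traceless self-adjoint endomorphisms of $\Lambda$. It is a connected manifold of dimension $d_p-1$, and it is orientable if and only if $n-p$ is odd.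
\item[(ii)] Let $n=2m+1$ and $p=2a$. Then $H^*(\Sigma_p^\circ;\mathbb C)=H^*(\mathrm{Gr}_{2a}(\mathbb R^{2m+1});\mathbb C)$ is generated as a ring by the Pontryagin classes $p_i(\Lambda)$, and its Poincar\'e polynomial is $\binom ma_{q^4}$.
\item[(iii)] Let $n$ be odd and $p$ even. For every $s\ge0$ the restriction
$H^*(O_{p+s}^{(n+s)};\mathbb C)\to H^*(\Sigma_p^\circ;\mathbb C)$ along $\Sigma_p^\circ\subset O_p^{(n)}=T_s\cap O_{p+s}^{(n+s)}$ is surjective.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The fiber of $\Sigma_p^\circ\to\mathrm{Gr}_p(\mathbb R^n)$ over a $p$-plane $U$ consists of the positive definite self-adjoint endomorphisms $x$ of $U$ with trace $1$. The map $x\mapsto\log x-\frac{\operatorname{tr}\log x}p\,\mathrm{id}$ is a diffeomorphism onto the traceless self-adjoint ones, with inverse $y\mapsto e^y/\operatorname{tr}e^y$. The dimension is $p(n-p)+\binom{p+1}2-1=d_p-1$. The tangent bundle of the Grassmannian is $\Lambda\otimes\Lambda^\perp$ (a real bundle is isomorphic to its dual). Since $w_1(\Lambda^\perp)=w_1(\Lambda)$, we get $w_1(\Lambda\otimes\Lambda^\perp)=(n-p)w_1(\Lambda)+p\,w_1(\Lambda^\perp)=n\,w_1(\Lambda)$.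 By the splitting principle $w_1(\operatorname{Sym}_0^2\Lambda)=(p+1)w_1(\Lambda)$. So $w_1(T\Sigma_p^\circ)=(n+p+1)w_1(\Lambda)$. Here $w_1(\Lambda)\neq0$: fix a $(p-1)$-plane and add lines in its orthogonal complement to get $\mathbb{RP}^{n-p}\subset\mathrm{Gr}_p(\mathbb R^n)$ on which $\Lambda$ is a trivial bundle plus the tautological line bundle.

(ii) By (i) we may work on $\mathrm{Gr}=\mathrm{SO}(n)/H$ with $H=S(\mathrm O(2a)\times\mathrm O(n-2a))$. Let $H_0=\mathrm{SO}(2a)\times\mathrm{SO}(n-2a)$. Since $n$ is odd, $\operatorname{rank}H_0=a+(m-a)=\operatorname{rank}\mathrm{SO}(n)$. For a closed connected subgroup of maximal rank, Borel's theorem says that $H^*(BH_0;\mathbb Q)$ is free over $H^*(B\mathrm{SO}(n);\mathbb Q)=\mathbb Q[p_1,\dots,p_m]$ and that $H^*(\mathrm{SO}(n)/H_0;\mathbb Q)=H^*(BH_0;\mathbb Q)\otimes_{\mathbb Q[p_1,\dots,p_m]}\mathbb Q$. The group $H/H_0=\mathbb Z/2$ acts on $H^*(BH_0;\mathbb Q)$ by changing the sign of the Euler class $\varepsilon$ of the first factor, where $\varepsilon^2=p_a$. Taking invariants,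
\[
H^*(\mathrm{Gr};\mathbb Q)=\big(\mathbb Q[p_1,\dots,p_a]\otimes\mathbb Q[p'_1,\dots,p'_{m-a}]\big)\otimes_{\mathbb Q[p_1,\dots,p_m]}\mathbb Q,
\]
where in the first two factors $p_i$ and $p'_j$ represent $p_i(\Lambda)$ and $p_j(\Lambda^\perp)$. The relation $p(\Lambda)p(\Lambda^\perp)=1$ expresses the $p_j(\Lambda^\perp)$ by the $p_i(\Lambda)$, which proves generation. The ring of invariants is a graded direct summand of the free module $H^*(BH_0;\mathbb Q)$, hence free. So the Poincar\'e polynomial is $\prod_{i=1}^m(1-q^{4i})\big/\big(\prod_{i=1}^a(1-q^{4i})\prod_{j=1}^{m-a}(1-q^{4j})\big)=\binom ma_{q^4}$.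

(iii) Let $\mathcal L$ be the bundle $x\mapsto\operatorname{im}x\subset\mathbb C^{n+s}$ on $O_{p+s}^{(n+s)}$. At $\operatorname{diag}(I_s,x)$ its fiber is $\mathbb C^s\oplus\operatorname{im}x$, and over $\Sigma_p^\circ$ the bundle $x\mapsto\operatorname{im}x\subset\mathbb C^n$ is $\Lambda\otimes\mathbb C$. So $(-1)^ic_{2i}(\mathcal L)$ restricts to $(-1)^ic_{2i}(\Lambda\otimes\mathbb C)=p_i(\Lambda)$, and (ii) applies.
\end{proof}

\section{A case by hand: rank at most two in size five}\label{sec:example}

Let $n=5$ and $p=2$, the smallest case with $H^i_{Z_p}(S)\ne0$ for some $i>c_p$. Here $d_0=0$, $d_1=5$, $d_2=9$ and $c_2=6$. By (F3), $H^6_{Z_2}(S)=Q_2$.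

\emph{Away from the origin nothing happens.} For every $n\ge1$ the map $\mathbb C^n\to Z_1$, $v\mapsto vv^T$, is finite and is the quotient by $\pm1$, so $\mathbb C_{Z_1}[n]$ is a direct summand of the pushforward of $\mathbb C_{\mathbb C^n}[n]$. It is the simple perverse sheaf $IC(Z_1,\mathbb C)$. Slicing $Z_2^{(5)}$ along $O_1$ gives $Z_1^{(4)}$, and slicing along $O_2$ gives a point. So $P_k^{5,2}$ for $k>0$ is supported at the origin: $P_k^{5,2}=\delta_0^{\oplus m_k}$ with $m_k=\dim\Psi^0(P_k^{5,2})=\dim\tilde H^{8-k}(\Sigma_2;\mathbb C)$.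

\emph{The real model.} $\Sigma_1=\{vv^T:v\in\mathbb R^5,\ |v|=1\}=\mathbb{RP}^4$ has the rational cohomology of a point, so $\tilde H^j(\Sigma_2;\mathbb C)=H^j_c(\Sigma_2^\circ;\mathbb C)$. By Lemma~\ref{lem:open}, $\Sigma_2^\circ$ is an orientable $8$-manifold with cohomology $\mathbb C\cdot1\oplus\mathbb C\cdot p_1(\Lambda)$ in degrees $0$ and $4$. So $H_c^*(\Sigma_2^\circ)$ is one-dimensional in degrees $8$ and $4$ and zero otherwise. Hence $m_4=1$, the other $m_k$ with $k>0$ vanish, and
\[
H^6_{Z_2}(S)=Q_2,\qquad H^{10}_{Z_2}(S)=D_0=Q_0,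
\]
with all other modules zero.

\emph{The map.} Here $D_0=Q_0$ is simple, so there is nothing more to prove, but we can watch the mechanism of the general proof. Only ${}^p\!H^5(\mathbb C_{Z_1})=IC(Z_1,\mathbb C)$ is nonzero among the ${}^p\!H^i(\mathbb C_{Z_1})$. So \eqref{eq:triangle} gives $R_0^{5,2}=P_0^{5,2}$ and an exact sequence
\[
0\to R_4^{5,2}\to P_4^{5,2}=\delta_0\to IC(Z_1,\mathbb C).
\]
The last map is zero, since it goes between non-isomorphic simple objects, so $R_4^{5,2}=P_4^{5,2}$. Now $\eta=-c_2(\mathcal L)\in H^4(O_2)$, with $\mathcal L$ the image bundle, acts on $J_2$ and yields a map $\delta_0=P_4^{5,2}\to P_0^{5,2}$. On $\Psi^0$ it is, up to sign, the cup product $p_1(\Lambda)\cup:H_c^4(\Sigma_2^\circ)\to H_c^8(\Sigma_2^\circ)$, an isomorphism by Poincar\'e duality. So the map is injective, and dually we obtain a surjection $Q_2\to H^{10}_{Z_2}(S)$.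

In general two things have to be replaced. The comparison of $R_k$ with $P_k$ will rest on parity of supports, and when $P_k$ is not supported at the origin, slices will bring a hypothetical kernel there.

\section{Parity of supports}\label{sec:parity}

By slices, parity amounts to this: for odd $p$, $\delta_0$ is not a constituent of any $P_k^{n,p}$. For $p=1$ this follows from the simplicity of $\mathbb C_{Z_1}[n]$ seen above. Another way to see it is that $\Psi^0(P_k^{n,1})$ is a reduced cohomology group of $\Sigma_1=\mathbb{RP}^{n-1}$. Rationally this is zero except for the top class when $n$ is even, and then a reflection in $\mathrm O(n)$ changes the sign of that class, whereas it would act trivially on $\Psi^0(\delta_0)$. This second argument generalizes.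

\begin{lemma}\label{lem:reflection}
Let $p$ be odd, $1\le p\le n$, and let $\tau\in\mathrm O(n)$ be a reflection. Then $\tilde H^*(\Sigma_p;\mathbb Q)^\tau=0$.
\end{lemma}

The space $\Sigma_p$ is the quotient of a sphere by $\mathrm O(p)$. On the homotopy quotient the sign of $\tau$ is easily controlled. The stabilizers $\mathrm O(p-s)$ contribute Pontryagin classes supported on $\Sigma_{p-2},\Sigma_{p-4},\dots$, and these are handled by induction.

\begin{proof}
We use induction on odd $p$, and cohomology with rational coefficients. Let $\mathbb S$ be the unit sphere of $\mathrm{Mat}_{p\times n}(\mathbb R)$. The map $\mathbb S\to\Sigma_p$, $B\mapsto B^TB$, is surjective with fibers the left $\mathrm O(p)$-orbits. The stabilizer of $B$ of rank $s$ is the group fixing the column space of $B$ pointwise, so it is conjugate to $\mathrm O(p-s)$. In particular $\Sigma_p$ is connected: it is the image of a connected sphere if $pn\ge2$, and a point if $p=n=1$.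

Fix $m$, and let $E$ be a compact Stiefel manifold with free $\mathrm O(p)$-action, so highly connected that $H^b(E/\mathrm O(k))=H^b(B\mathrm O(k))$ for $b\le m$, $k\le p$. Recall $H^*(B\mathrm O(k))=\mathbb Q[p_1,\dots,p_{\lfloor k/2\rfloor}]$. Let $Y=\mathbb S\times_{\mathrm O(p)}E$ and let $f:Y\to\Sigma_p$ be the induced proper map. Its fiber over $x$ of rank $s$ is $E/\mathrm O(p-s)$. The reflection $\tau$ acts on $\mathbb S$ by $B\mapsto B\tau^T$, hence on $Y$, and $f$ is $\tau$-equivariant.

\emph{The sheaves $R^bf_*\mathbb Q$.} Let $p_i\in H^{4i}(Y)$ be the Pontryagin classes of the tautological bundle pulled back along $Y\to E/\mathrm O(p)$. They are $\tau$-invariant, since this map is. On a fiber $E/\mathrm O(p-s)$ of $f$ the tautological bundle becomes the tautological bundle of rank $p-s$ plus a trivial bundle of rank $s$. So $p_i$ restricts to the universal class $p_i$ if $2i\le p-s$ and to $0$ if $2i>p-s$. For a monomial $\mu$ in $p_1,\dots,p_{(p-1)/2}$ let $i(\mu)$ be its largest index ($0$ for $\mu=1$). The section of $R^bf_*\mathbb Q$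 defined by a $\mu$ of degree $b$ vanishes at points of rank $s>p-2i(\mu)$, so it defines a map $\mathbb Q_{\Sigma_{p-2i(\mu)}}\to R^bf_*\mathbb Q$. For $b\le m$ these maps combine to a $\tau$-equivariant isomorphism
\begin{equation}\label{eq:leray}
\bigoplus_{\deg\mu=b}\mathbb Q_{\Sigma_{p-2i(\mu)}}\xrightarrow{\ \sim\ }R^bf_*\mathbb Q .
\end{equation}
Indeed, by proper base change the stalk on the right at $x$ of rank $s$ is $H^b(B\mathrm O(p-s))$, with basis the monomials $\mu$ of degree $b$ with $2i(\mu)\le p-s$, and these are exactly the $\mu$ with $x\in\Sigma_{p-2i(\mu)}$.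

\emph{The invariants $H^*(Y)^\tau$.} $Y\to E/\mathrm O(p)$ is the sphere bundle of a vector bundle with fiber $\mathrm{Mat}_{p\times n}(\mathbb R)=\mathbb R^p\otimes\mathbb R^n$, with disc bundle $\mathbb B$, say. On each fiber $\tau$ acts with determinant $(-1)^p=-1$; this is where $p$ odd is used. So $\tau$ acts by $-1$ on the orientation sheaf of the bundle, and by the (twisted) Thom isomorphism it acts by $-1$ on $H^*(\mathbb B,Y)$. On $H^*(\mathbb B)=H^*(E/\mathrm O(p))$ it acts trivially. Taking $\tau$-invariants in the exact sequence of $(\mathbb B,Y)$ gives $H^k(Y)^\tau\cong H^k(E/\mathrm O(p))$.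

\emph{Comparison.} Take $\tau$-invariants, an exact operation, in the Leray spectral sequence $E_2^{a,b}=H^a(\Sigma_p;R^bf_*\mathbb Q)\Rightarrow H^{a+b}(Y)$. By \eqref{eq:leray} a row $1\le b\le m$ is a sum of groups $H^a(\Sigma_{p'})$ with $p'<p$ odd and $p'\geq 1$ (for $p=1$ it is zero). By induction, its invariants are concentrated in column $a=0$ and have dimension $\dim H^b(B\mathrm O(p))$. They are spanned by restrictions of the global classes $\mu\in H^b(Y)$, hence consist of permanent cycles. A differential into total degree at most $m$ starts in total degree at most $m-1$, so in a row $b\le m-1$, and row $0$ has no outgoing differentials. So on invariants no nonzero differential hits a position of total degree at most $m$, and for $0<k\le m$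
\[
\dim H^k(Y)^\tau=\dim H^k(\Sigma_p)^\tau+\dim H^k(B\mathrm O(p)).
\]
The left side is $\dim H^k(E/\mathrm O(p))=\dim H^k(B\mathrm O(p))$. Thus $H^k(\Sigma_p)^\tau=0$ for $0<k\le m$. As $m$ is arbitrary and $\Sigma_p$ is connected, we are done.
\end{proof}

\begin{proposition}\label{prop:parity}
For all $0\le p\le n$ and all $k$, every constituent of $P_k^{n,p}$ has support $Z_s$ with $s\equiv p\pmod2$.
\end{proposition}

\begin{proof}
Suppose a constituent of $P_k^{n,p}$ has support $Z_s$ with $p-s$ odd. Applying the exact functor $\sigma_s$ and Lemma~\ref{lem:slice}, $\delta_0$ is a constituent of $P_k^{n-s,p-s}$. So we may assume that $s=0$ and $p$ is odd. Let $\tau\in\mathrm O(n)$ be a reflection. By \eqref{eq:psiZ} and Lemma~\ref{lem:reflection}, the involution $\tau$ has no nonzero invariants on $\Psi^0(P_k^{n,p})=\tilde H^{d_p-k-1}(\Sigma_p;\mathbb C)$. So it acts there, and on all $\tau$-stable subquotients, as $-1$. But $\Psi^0(\delta_0)=\mathbb C$ is such a subquotient, by exactness of $\Psi^0$, and $\tau$ acts on it trivially by the end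 of Section~\ref{sec:psi}. This is a contradiction.
\end{proof}

\section{The embedding and the proof of Theorem~\ref{thm:A}}\label{sec:embed}

Let $n-p$ be odd. If $p=0$, then $\mathbb C_{Z_0}=\delta_0$, and $H^i_{Z_0}(S)$ is $Q_0$ for $i=N$ and $0$ otherwise. From now on $1\le p\le n-1$ and $k\ge0$.

\subsection{The maps $\bar\eta$}

The triangle \eqref{eq:triangle} gives the exact sequence
\[
{}^p\!H^{d_p-k-1}(\mathbb C_{Z_{p-1}})\to R_k^{n,p}\xrightarrow{\,u_k\,}P_k^{n,p}\to{}^p\!H^{d_p-k}(\mathbb C_{Z_{p-1}}).
\]
We have $\mathbb C_{Z_{p-1}}\in{}^pD^{\le d_{p-1}}$ with $d_{p-1}=d_p-(n-p+1)\le d_p-2$, so $u_0:R_0^{n,p}\to P_0^{n,p}$ is an isomorphism. We use it to identify $R_0^{n,p}$ with $P_0^{n,p}$.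

By Proposition~\ref{prop:parity} the constituents of $P_k^{n,p}$ have supports $Z_s$ with $s\equiv p\pmod 2$, and those of the two outer terms have supports with $s\equiv p-1\pmod 2$. Hence the last map is zero, $u_k$ is surjective, and all constituents of $\ker u_k$ have supports with $s\equiv p-1\pmod 2$. A class $\eta\in H^k(O_p)$ induces ${}^p\!H^{d_p-k}(\eta):R_k^{n,p}\to R_0^{n,p}=P_0^{n,p}$. Again by parity this map kills $\ker u_k$. So there is a unique
\[
\bar\eta:P_k^{n,p}\to P_0^{n,p}\qquad\text{with}\qquad\bar\eta\circ u_k={}^p\!H^{d_p-k}(\eta).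
\]
Let $0\le s<p$. By Lemma~\ref{lem:slice}, $\sigma_s$ carries $u_k$, $u_0$ and ${}^p\!H^{d_p-k}(\eta)$ to their analogs for $(n-s,p-s)$ and the class $\eta|_{O_p\cap T_s}$. Since $u_k$ is an epimorphism and $\sigma_s$ is exact,
\begin{equation}\label{eq:slicebar}
\sigma_s(\bar\eta)=\overline{\eta|_{O_p\cap T_s}}:\ P_k^{n-s,p-s}\to P_0^{n-s,p-s}.
\end{equation}

\subsection{Joint injectivity}

\begin{proposition}\label{prop:inj}
Let $n-p$ be odd, $1\le p\le n-1$ and $k\ge0$. Then $\bigcap_{\eta\in H^k(O_p;\mathbb C)}\ker(\bar\eta)=0$ in $P_k^{n,p}$.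
\end{proposition}

\begin{proof}
Let $K$ be the intersection. For $k=0$ the class $\eta=1$ induces the identity, so $K=0$. Let $k>0$ and suppose $K\ne0$. By (E3), $K$ is equivariant, so its support is $Z_s$ for some $s\le p$. Some constituent of $K$ has this support, so $s\equiv p\pmod2$ by Proposition~\ref{prop:parity}. Put $n'=n-s$ and $p'=p-s$. Then $p'$ is even, $n'$ is odd and $p'<n'$. By Lemma~\ref{lem:slice}, $K'=\sigma_sK\cong\delta_0^{\oplus m}$ with $m>0$ is a subobject of $P_k^{n',p'}$.

If $p'=0$, then $P_k^{n',0}={}^p\!H^{-k}(\delta_0)=0$, a contradiction. So $p'\ge2$. By \eqref{eq:slicebar}, $K'$ is killed by $\overline{\eta|}$ for all $\eta\in H^k(O_p)$, where $\eta|$ is the restriction to $O_p\cap T_s=O_{p'}^{(n')}$. Let $\Sigma'=\Sigma_{p'}^{\circ}$ for matrices of size $n'$, and $d'=d_{p'}^{(n')}$.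

Let $v\in\Psi^0(K')\subset\Psi^0(P_k^{n',p'})$. Since $u_k:R_k^{n',p'}\to P_k^{n',p'}$ is surjective and $\Psi^0$ is exact, $v$ lifts to
\[
\tilde v\in\Psi^0(R_k^{n',p'})=H_c^{d'-1-k}(\Sigma';\mathbb C),
\]
using \eqref{eq:psiJ}. For $\eta\in H^k(O_p)$, naturality in Proposition~\ref{prop:psi} together with \eqref{eq:cup} and $\overline{\eta|}\circ u_k={}^p\!H^{d'-k}(\eta|)$ shows that
\[
\pm\,\eta|_{\Sigma'}\cup\tilde v\in H_c^{d'-1}(\Sigma';\mathbb C)=\Psi^0(R_0^{n',p'})=\Psi^0(P_0^{n',p'})
\]
is the image of $v$ under $\Psi^0(\overline{\eta|})$, hence $0$. By Lemma~\ref{lem:open}(iii), applied to $(n',p')$ and $s$, the classes $\eta|_{\Sigma'}$ exhaust $H^k(\Sigma';\mathbb C)$. By Lemma~\ref{lem:open}(i), $\Sigma'$ is a connected manifold of dimension $d'-1$, orientable since $n'-p'=n-p$ is odd. So by Poincar\'e duality the pairing $H^k(\Sigma')\times H_c^{d'-1-k}(\Sigma')\to H_c^{d'-1}(\Sigma')=\mathbb C$ is perfect. Hence $\tilde v=0$ and $v=0$. Thus $\Psi^0(K')=0$, contradicting $\Psi^0(\delta_0^{\oplus m})=\mathbb C^m$.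
\end{proof}

\begin{remark}\label{rem:odd}
The hypothesis that $n-p$ is odd enters through the modules $Q_p$ in Section~\ref{sec:quot}, and in Proposition~\ref{prop:inj} twice: it makes $\Sigma'$ orientable, and it makes $n'$ odd, so that $H^*(\Sigma')$ is generated by Pontryagin classes, which extend to $O_p$. If $n-p>0$ is even and $p'\ge2$, then $\Sigma'$ is not orientable by Lemma~\ref{lem:open}(i), so $H_c^{d'-1}(\Sigma';\mathbb C)=0$ and the cup product pairing with values there is zero.
\end{remark}

\subsection{End of the proof of Theorem~\ref{thm:A}}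

$H^k(O_p;\mathbb C)$ is finite-dimensional. Let $\eta_1,\dots,\eta_m$ be a basis. Since $\bar\eta$ depends linearly on $\eta$, Proposition~\ref{prop:inj} says that
\begin{equation}\label{eq:embed}
(\bar\eta_1,\dots,\bar\eta_m):P_k^{n,p}\hookrightarrow(P_0^{n,p})^{\oplus m}
\end{equation}
is injective. Applying $\mathbb D$ and using \eqref{eq:RH} and $DR(Q_p)\cong\mathbb D(P_0^{n,p})$, we obtain a surjection $Q_p^{\oplus m}\to H^{c_p+k}_{Z_p}(S)$. Proposition~\ref{prop:quot} completes the proof of Theorem~\ref{thm:A}. \hfill\qedsymbol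

\section{Multiplicities and the proof of Theorem~\ref{thm:B}}\label{sec:mult}

Let $0\le p<n$ with $n-p$ odd. Put $r=(n-p-1)/2$ and, for $0\le s\le p$ with $s\equiv p\pmod 2$, $m_s=(n-s-1)/2$. Then $(p-s)/2=m_s-r$.

By Theorem~\ref{thm:A} the number of summands $Q_s$ can be read off from the multiplicities of the constituents $D_s$. We compute these by slicing down to multiplicities of $\delta_0$, and for these we use $\Psi^0$.

\subsection{Reduction to skyscrapers}

First, $D_t$ has support exactly $Z_t$ for $0\le t\le n-1$, $n-t$ odd. Indeed $Q_t\cong H^{c_t}_{Z_t}(S)$ is nonzero along the smooth locus $O_t$, so its support is $Z_t$, while $Q_t/D_t\cong Q_{t-2}$ is supported in $Z_{t-2}$ (or is $0$). So $\Delta_t=\mathbb D(DR(D_t))$ is $IC(Z_t,\mathcal L_t)$ for an irreducible equivariant local system $\mathcal L_t$ on $O_t$. It has rank $1$, because the stabilizer of $\operatorname{diag}(I_t,0)$ has Levi factor $\mathrm O(t)\times\operatorname{GL}_{n-t}$, with component group trivial or $\mathbb Z/2$.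

The functor $\sigma_s$ carries $\Delta_t$ to $0$ for $t<s$, to $\delta_0$ for $t=s$ (rank one), and to a simple perverse sheaf different from $\delta_0$ for $t>s$. To see the last claim, recall that $IC(Z_t,\mathcal L_t)$ is characterized by its restriction $\mathcal L_t[d_t]$ to $O_t$ and by the support conditions: it is supported on $Z_t$, and on $O_u$ with $u<t$ the stalks live in degrees $<-d_u$ and the costalks (the restriction by the exceptional inverse image to $O_u$) in degrees $>-d_u$. Smooth pullbacks, shifted by their relative dimension, preserve and detect these conditions, and $\mathrm{pr}_2^*(\sigma_s\Delta_t)[\dim G]\cong a^*\Delta_t[\dim G-d_s]$ as in Lemma~\ref{lem:slice}. So $\sigma_s\Delta_t$ is the intersection complex of a rank one local system on the connected manifold $T_s\cap O_t=O_{t-s}^{(n-s)}$, which is not the origin.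

By Theorem~\ref{thm:A} and \eqref{eq:RH} all constituents of $P_k^{n,p}$ are among the $\Delta_t$ with $t\le p$, $t\equiv p\pmod 2$. Applying $\sigma_s$, we find that the multiplicity of $D_s$ in $H^{c_p+k}_{Z_p}(S)$ equals the multiplicity of $\delta_0$ in $P_k^{n',p'}$, where $n'=n-s$ is odd and $p'=p-s$ is even.

\subsection{Counting skyscrapers}

\begin{proposition}\label{prop:count}
Let $n'$ be odd, $p'$ even and $0\le p'<n'$. The multiplicity of $\delta_0$ in $P_k^{n',p'}$ is $\dim H^k(\mathrm{Gr}_{p'}(\mathbb R^{n'});\mathbb C)$.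
\end{proposition}

\begin{proof}
For $p'=0$ both numbers are $1$ for $k=0$ and $0$ for $k\ne0$. Let $p'\ge2$, $d'=d_{p'}^{(n')}$ and $\Sigma'=\Sigma_{p'}^\circ$ in size $n'$. For $k<0$ both numbers are $0$, so let $k\ge0$. The surjection
\[
\Psi^0(u_k):\ H_c^{d'-1-k}(\Sigma';\mathbb C)=\Psi^0(R_k^{n',p'})\to\Psi^0(P_k^{n',p'})
\]
is injective as well. Indeed, cup products with restrictions of classes $\eta\in H^k(O_{p'}^{(n')})$ factor through it, as $\bar\eta\circ u_k={}^p\!H^{d'-k}(\eta)$. So an element of the kernel is orthogonal to the image of $H^k(O_{p'}^{(n')})$ in $H^k(\Sigma')$. That image is everything by Lemma~\ref{lem:open}(iii) with $s=0$, so the element is zero by Poincar\'e duality. With Poincar\'e duality and Lemma~\ref{lem:open}(i),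
\[
\dim\Psi^0(P_k^{n',p'})=\dim H^k(\Sigma';\mathbb C)=\dim H^k(\mathrm{Gr}_{p'}(\mathbb R^{n'});\mathbb C).
\]

It remains to see that $\Psi^0$ counts only skyscrapers. For $k=0$ the dimension is $1$. The sheaf $P_0^{n',p'}$ is dual to $DR(Q_{p'})$ in size $n'$, so its constituents are the $\Delta_t$ with $0\le t\le p'$ and $t$ even, each once. Among them is $\Delta_0=\delta_0$. Since $\Psi^0$ is exact and $\Psi^0(\delta_0)=\mathbb C$, the functor $\Psi^0$ vanishes on all $\Delta_t$ with $t>0$ in this list. By \eqref{eq:embed} for $(n',p')$ the constituents of $P_k^{n',p'}$ are in the same list. Hence $\dim\Psi^0(P_k^{n',p'})$ is the multiplicity of $\delta_0$.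
\end{proof}

\subsection{End of the proof of Theorem~\ref{thm:B}}

With $n'=n-s=2m_s+1$ and $p'=p-s=2(m_s-r)$, Proposition~\ref{prop:count} and Lemma~\ref{lem:open}(ii) (trivially if $p'=0$) show that the generating function for the multiplicity of $D_s$ in $H^i_{Z_p}(S)$ is
\[
a_s(q)=q^{c_p}\binom{m_s}{m_s-r}_{q^4}=q^{c_p}\binom{m_s}r_{q^4}.
\]
Let $\mu_s(q)$ be the generating function for the number of summands $Q_s$. As $Q_t$ has the constituents $D_t,D_{t-2},\dots,D_e$, each once, $a_s=\sum_{t\ge s}\mu_t$, the sum being over $t\le p$ with $t\equiv p\pmod 2$. So $\mu_s=a_s-a_{s+2}$ with $a_{p+2}=0$.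

Let $r\ge1$. Note that $m_{s+2}=m_s-1$ and that the formula for $a_{p+2}$ would contain $\binom{r-1}r_{q^4}=0$, in accordance with $a_{p+2}=0$. The $q$-Pascal identity $\binom mr_t=\binom{m-1}r_t+t^{m-r}\binom{m-1}{r-1}_t$ with $t=q^4$ gives
\[
\mu_s=q^{c_p+4(m_s-r)}\binom{m_s-1}{r-1}_{q^4}=q^{\binom{n-p+1}2+2(p-s)}\binom{(n-s-3)/2}{(p-s)/2}_{q^4},
\]
because $m_s-1=(n-s-3)/2$ and $(m_s-1)-(r-1)=(p-s)/2$.

Let $r=0$, that is, $p=n-1$ and $c_p=1$. Then $a_s=q$ for all $s\le p$, so $\mu_p=q$ and $\mu_s=0$ for $s<p$. The asserted formula gives the same: for $s=p$ the coefficient is $\binom{-1}0_{q^4}=1$, and for $s<p$ it is $\binom{b-1}b_{q^4}=0$ with $b=(p-s)/2\geq 1$. \hfill\qedsymbol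

\begin{thebibliography}{9}
\bibitem{LR} Andr\'as C. L\H{o}rincz and Claudiu Raicu, \emph{Borel-Moore homology of determinantal varieties}, arXiv:2110.08197 (2021).
\end{thebibliography}

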